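# Hamilton cycles and the cycle space of constant-degree pseudorandom graphs

## 1. Two paths that differ exactly in a cycle

Take an even cycle $\mathcal K=v_1v_2\cdots v_{2\kappa}$ with $\kappa\ge 2$, and reflect it in the axis through the opposite vertices $v_1$ and $v_{\kappa+1}$. The reflection sends $v_i$ to $v_{i'}$, where
$$i'=2\kappa+2-i\qquad(1\le i\le \kappa+1),\quad\text{indices mod }2\kappa .$$
So $1'=1$, $(\kappa+1)'=\kappa+1$, and the vertices $v_2,\dots,v_\kappa$ are matched with $v_{2\kappa},\dots,v_{\kappa+2}$. Suppose that for each $i=2,\dots,\kappa$ there is a path $P_i$ from $v_i$ to $v_{i'}$ (a *rung*) such that the interiors of the rungs are disjoint from $\mathcal K$ and from each other. The cycle together with its rungs is called a *switcher*. Let $M$ be its vertex set.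

For $\kappa=2$ there is one rung $P_2$, from $v_2$ to $v_4$, and there are two paths from $v_1$ to $v_3$ covering everything:
$$v_1v_2\,P_2\,v_4v_3\qquad\text{and}\qquad v_1v_4\,P_2\,v_2v_3 .$$
The first uses the edges $v_1v_2,\ v_3v_4$ of the 4-cycle, and the second uses $v_1v_4,\ v_2v_3$. For $\kappa=3$ we have $2'=6$, $3'=5$, and the two paths
$$v_1v_2\,P_2\,v_6v_5\,P_3\,v_3v_4\qquad\text{and}\qquad v_1v_6\,P_2\,v_2v_3\,P_3\,v_5v_4$$
split the hexagon into its two perfect matchings.

All sums of edge sets below are taken mod 2, that is, they are symmetric differences.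

**Lemma 1 (switching).** In a switcher there are two $v_1$–$v_{\kappa+1}$ paths $\Pi,\Pi'$, both with vertex set $M$, such that $E(\Pi)+E(\Pi')=E(\mathcal K)$. If the switcher lies in a graph $G$ and $Y$ is a Hamilton path of $G-(M\setminus\{v_1,v_{\kappa+1}\})$ from $v_{\kappa+1}$ to $v_1$, then $H=\Pi\cup Y$ and $H'=\Pi'\cup Y$ are Hamilton cycles of $G$ with $H+H'=\mathcal K$.

**Proof.** Put
$$\Pi:\ v_1v_2\,P_2\,v_{2'}v_{3'}\,P_3\,v_3v_4\,P_4\,v_{4'}\cdots v_{\kappa+1},\qquad \Pi':\ v_1v_{2'}\,P_2\,v_2v_3\,P_3\,v_{3'}v_{4'}\,P_4\,v_4\cdots v_{\kappa+1}.$$
In words: there are two parallel sides, $v_1,v_2,\dots,v_{\kappa+1}$ and $v_{1'},v_{2'},\dots,v_{(\kappa+1)'}$. Each path advances one step along its current side and then crosses the next rung to the other side. The edges used are edges of $\mathcal K$, because $(i+1)'=i'-1$. For $1\le i\le\kappa$ the path $\Pi$ uses $v_iv_{i+1}$ if $i$ is odd and $v_{i'}v_{(i+1)'}$ if $i$ is even, and $\Pi'$ uses the other one of the two. These $2\kappa$ edges are exactly the edges of $\mathcal K$, each used by exactly one of $\Pi,\Pi'$. Both paths traverse every rung completely, so the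 rung edges cancel and the vertex set is $M$ in both cases.

For the second part, $\Pi$ and $Y$ have only their two ends in common and together cover $V(G)$. No edge is shared, because each edge of $\Pi$ has an end in $M\setminus\{v_1,v_{\kappa+1}\}$, which $Y$ avoids. So $H$ is a Hamilton cycle, and likewise $H'$. In $H+H'$ the edges of $Y$ cancel, which leaves $E(\Pi)+E(\Pi')=E(\mathcal K)$. $\square$

Two Hamilton cycles have the same number of edges, so their sum always has even size. This is why the cycle $\mathcal K$ must be even.

The switcher is for the following purpose. Let $F$ be a set of edges and suppose we wonder whether every Hamilton cycle of $G$ meets $F$ in an even number of edges. If $|F\cap\mathcal K|$ is odd and the switcher can be completed as in Lemma 1, then $|F\cap H|$ and $|F\cap H'|$ have different parities, so the answer is no. Questions of this type decide which subspace the Hamilton cycles span.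

## 2. Cycle space, cut space, and which sets all Hamilton cycles meet evenly

Let $G=(V,E)$ be a finite simple graph on $n$ vertices. The *edge space* $\mathcal E(G)$ is the $\mathbb F_2$-space of incidence vectors of subsets of $E$, and we identify a subset with its vector. The *cycle space* $\mathcal C(G)$ is the span of the cycles, and $\mathcal C_n(G)\subseteq\mathcal C(G)$ is the span of the Hamilton cycles. An $(n,d,\lambda)$-*graph* is a $d$-regular graph on $n$ vertices all of whose adjacency eigenvalues, except the largest one (which equals $d$), have absolute value at most $\lambda$. For example, $K_n$ is an $(n,n-1,1)$-graph.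

When do the Hamilton cycles generate all cycles? In the pentagon, trivially. In a pentagon plus one chord they do not: the pentagon is the only Hamilton cycle, while the cycle space has dimension $6-5+1=2$. For even $n$ there is an obvious obstruction: every Hamilton cycle has even size, so an odd cycle can never be generated.

The question comes from Dan Hefetz and Michael Krivelevich, "The Hamilton cycle space of random regular graphs and randomly perturbed graphs", arXiv:2507.04488 (2025). Two results form its background.

1. There is a constant $d_0$ such that if $G\sim\mathcal G_{n,d}$ (a uniformly random $d$-regular graph on $n$ vertices) with $n$ odd and $d\ge d_0$ even, then asymptotically almost surely $\mathcal C_n(G)=\mathcal C(G)$.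
2. There are positive constants $C,\varepsilon$ such that $\mathcal C_n(G)=\mathcal C(G)$ for every $(n,d,\lambda)$-graph with $n$ odd, $d\ge\frac{C\log n}{\log (d/\lambda)}$ even, and $\lambda\le\varepsilon d$.

The problem is whether an analogue of result 2 holds for constant $d$: are there positive constants $d_0$ and $\varepsilon$ such that for every even $d\ge d_0$, not depending on $n$, every $(n,d,\lambda)$-graph $G$ with $n$ odd and $\lambda\le\varepsilon d$ satisfies $\mathcal C_n(G)=\mathcal C(G)$? We prove that the answer is yes, with $d_0=2$. The precise statements, Theorems A and B, are in Section 4.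

We use the following textbook facts. The form $\langle F,Z\rangle=|F\cap Z| \bmod 2$ on $\mathcal E(G)$ is nondegenerate, so $W^{\perp\perp}=W$ for every subspace $W$, and $W_1\subseteq W_2$ if and only if $W_2^\perp\subseteq W_1^\perp$. The orthogonal complement $\mathcal B=\mathcal C(G)^\perp$ is the *cut space*, whose elements are the edge sets between a vertex set and its complement. If $G$ is connected with spanning tree $T$, the fundamental cycles of the non-tree edges form a basis of $\mathcal C(G)$, so $\dim\mathcal C(G)=|E|-n+1$. Write $\langle E\rangle=\{0,E\}$.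

**Proposition 2 (what has to be proved).** Let $G$ be a graph on $n\ge3$ vertices with a Hamilton cycle. Suppose that for every $F\subseteq E$ with $F\notin\mathcal B+\langle E\rangle$ there are Hamilton cycles $H,H'$ with $|F\cap H|\not\equiv|F\cap H'|\pmod 2$. If $n$ is odd, then $\mathcal C_n(G)=\mathcal C(G)$. If $n$ is even, then $\mathcal C_n(G)=\{Z\in\mathcal C(G):|Z|\text{ even}\}$.

**Proof.** Let $F\in\mathcal C_n(G)^\perp$, that is, every Hamilton cycle meets $F$ evenly. By hypothesis $F\in\mathcal B+\langle E\rangle$. So $\mathcal C_n^\perp\subseteq\mathcal B+\langle E\rangle$.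

Let $n$ be odd, and let $H$ be a Hamilton cycle. If $F=E+B$ with $B\in\mathcal B$, then $|F\cap H|\equiv n+|B\cap H|\equiv 1$, because $B$ meets every cycle evenly. This contradicts the choice of $F$, so $F\in\mathcal B$. Thus $\mathcal C_n^\perp\subseteq\mathcal B=\mathcal C^\perp$, that is, $\mathcal C\subseteq\mathcal C_n$. The reverse inclusion is trivial.

Let $n$ be even. Cuts and $E$ meet every Hamilton cycle evenly, so $\mathcal C_n^\perp=\mathcal B+\langle E\rangle$. Taking complements, $\mathcal C_n=\mathcal B^\perp\cap E^\perp=\mathcal C\cap E^\perp$, which is the set of elements of $\mathcal C$ of even size. $\square$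

So $F$ is the adversary. The sets in $\mathcal B+\langle E\rangle$ are exactly those for which all cycles $Z$ satisfy $|F\cap Z|\equiv0$, or all satisfy $|F\cap Z|\equiv|Z|$. For any other $F$ we want to find an even cycle $\mathcal K$ with $|F\cap\mathcal K|$ odd and build a completable switcher on it.

## 3. Complete graphs by hand

In $K_n$ one can carry this out directly, and the small cases of the general proof reduce to it.

**Proposition 3.** Let $n\ge3$. If $n$ is odd, then $\mathcal C_n(K_n)=\mathcal C(K_n)$. If $n$ is even, then $\mathcal C_n(K_n)$ is the set of elements of $\mathcal C(K_n)$ of even size.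

**Proof.** For $n=3$ the only cycle is a Hamilton cycle. Let $n\ge 4$.

**Step 1: every 4-cycle lies in $\mathcal C_n$.** Given a 4-cycle $v_1v_2v_3v_4$, use the edge $v_2v_4$ as the rung, and let $R$ be a path from $v_3$ to $v_1$ with interior $V\setminus\{v_1,v_2,v_3,v_4\}$. By Lemma 1 the Hamilton cycles $v_1v_2v_4v_3R$ and $v_1v_4v_2v_3R$ sum to the 4-cycle.

**Step 2: all triangles agree modulo $\mathcal C_n$.** Two triangles sharing an edge sum to a 4-cycle, so they are congruent modulo $\mathcal C_n$. Any two triangles are connected by a chain in which one vertex is exchanged at a time. So all triangles are congruent to one triangle $T$.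

**Step 3: compare with a Hamilton cycle.** A cycle $u_1u_2\cdots u_r$ is the sum of the $r-2$ triangles $u_1u_iu_{i+1}$, $2\le i\le r-1$. So triangles span $\mathcal C(K_n)$, and $\mathcal C=\mathcal C_n+\langle T\rangle$. If $n$ is odd, a Hamilton cycle is congruent to $(n-2)T=T$ modulo $\mathcal C_n$, so $T\in\mathcal C_n$ and $\mathcal C_n=\mathcal C$. If $n$ is even, $\mathcal C_n$ is contained in the set of even elements, which is a proper subspace of $\mathcal C$ because $|T|=3$. As $\mathcal C_n$ has codimension at most 1, the two coincide. $\square$

For $K_4$ one can see it all: the three 4-cycles sum to $0$, so they span a space of dimension 2 inside the 3-dimensional cycle space.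

## 4. Expanders, and the statements

$N(X)$ denotes the set of vertices *outside* $X$ with a neighbor in $X$, and $N'(X)=\bigcup_{x\in X}N(x)$. So $N'(X)$ may meet $X$, and $N(X)=N'(X)\setminus X$. All $\log_2$ are to base 2.

**Definition.** Let $C>0$. A graph $G$ on $n\ge3$ vertices is a *$C$-expander* if

* (a) $|N(X)|\ge C|X|$ for all $X\subseteq V(G)$ with $|X|<n/2C$, and
* (b) there is an edge between any two disjoint sets of size at least $n/2C$.

For $C\ge1$ the complete graph $K_n$ is a $C$-expander: (b) is clear, and if $0<|X|<n/2C$, then $(C+1)|X|<\frac{(C+1)n}{2C}\le n$, so $|N(X)|=n-|X|\ge C|X|$. A cycle on $n>8$ vertices is not a 2-expander: two adjacent vertices form a set of size $2<n/4$ with only two outside neighbors. If $n\le 2C$, then singletons have size at least $n/2C$, so (b) shows that *a $C$-expander on $n\le2C$ vertices is complete*.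

**Lemma 4 (monotonicity).** If $2\le C'\le C$, every $C$-expander $G$ is a $C'$-expander.

**Proof.** Condition (b) for $C'$ follows at once, since $n/2C'\ge n/2C$. For (a), let $0<|X|<n/2C'$. If $|X|<n/2C$, then $|N(X)|\ge C|X|\ge C'|X|$. Otherwise $|X|\ge n/2C$. There is no edge between $X$ and $V\setminus(X\cup N(X))$, so by (b) the latter set has size less than $n/2C$. Hence
$$|N(X)|>n-\frac n{2C'}-\frac n{2C}\ge n-\frac n{C'}\ge\frac n2>C'|X|.\qquad\square$$

**Lemma 5 (from eigenvalues to expansion).** Let $C\ge2$ and let $G$ be an $(n,d,\lambda)$-graph with $n\ge 3$, $d\ge1$ and $\lambda\le d/(4C)$. Then $G$ is a $C$-expander.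

**Proof.** Put $\varepsilon=1/(4C)$. Let $X,Y$ be disjoint, nonempty, with no edge between them, and let $A$ be the adjacency matrix. Write $1_X=\frac{|X|}n\mathbf 1+x$ and $1_Y=\frac{|Y|}n\mathbf 1+y$ with $x,y\perp\mathbf 1$. Since $A\mathbf 1=d\mathbf 1$,
$$0=1_X^TA1_Y=\frac{d|X||Y|}n+x^TAy,\qquad \|x\|^2=|X|\Bigl(1-\frac{|X|}n\Bigr),\quad\|y\|^2=|Y|\Bigl(1-\frac{|Y|}n\Bigr).$$
On $\mathbf 1^\perp$ all eigenvalues have absolute value at most $\lambda$, so $|x^TAy|\le\lambda\|x\|\|y\|$. Squaring $\frac{d|X||Y|}{n}\le\lambda\|x\|\|y\|$ and canceling $|X||Y|/n^2$ gives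
$$|X||Y|\le(\lambda/d)^2(n-|X|)(n-|Y|)\le\varepsilon^2(n-|X|)(n-|Y|).\tag{1}$$

(b) If $|X|,|Y|\ge n/2C$, then (1) gives $\frac{n^2}{4C^2}\le\varepsilon^2n^2=\frac{n^2}{16C^2}$, a contradiction. So there is an edge between any two disjoint sets of this size.

(a) Let $0<|X|<n/2C$ and suppose $|N(X)|<C|X|$. Put $Y=V\setminus(X\cup N(X))$. Then $n-|Y|<(C+1)|X|<\frac{(C+1)n}{2C}\le\frac{3n}4$, so $|Y|>n/4$. There is no edge between $X$ and $Y$, so (1) gives $\frac n4|X|<|X||Y|\le\varepsilon^2n(C+1)|X|$. Hence $1<\frac{4(C+1)}{16C^2}\le1$, a contradiction. $\square$

One cited theorem is used as a black box. It is due to Draganić, Montgomery, Munhá Correia, Pokrovskiy and Sudakov, "Hamiltonicity of expanders: optimal bounds and applications", arXiv:2402.06603.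

**Theorem H (cited).** For every sufficiently large $C$, every $C$-expander is Hamiltonian.

An input of this kind is unavoidable: if $\mathcal C_n(G)=\mathcal C(G)$ and $G$ contains a cycle, then $G$ has a Hamilton cycle, so a positive answer to the problem implies Hamiltonicity of the graphs concerned. We fix an integer $C_0\ge4$ such that every $C_0$-expander is Hamiltonian.

**Theorem A.** There is a constant $C_*$ such that for every $C_*$-expander $G$ on $n$ vertices:

* (i) if $n$ is odd, $\mathcal C_n(G)=\mathcal C(G)$;
* (ii) if $n$ is even, $\mathcal C_n(G)=\{Z\in\mathcal C(G):|Z|\text{ even}\}$, which has codimension exactly $1$ in $\mathcal C(G)$.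

**Theorem B.** Let $\varepsilon=1/(4C_*)$. Every $(n,d,\lambda)$-graph with $d\ge1$, $n$ odd and $\lambda\le\varepsilon d$ satisfies $\mathcal C_n(G)=\mathcal C(G)$. For even $n\ge4$ (with $d\ge1$, $\lambda\le\varepsilon d$), $\mathcal C_n(G)$ is the set of elements of $\mathcal C(G)$ of even size.

Here is why no lower bound on $d$ appears. The trace of $A^2$ is $nd$, and it is at most $d^2+(n-1)\lambda^2\le d^2(1+\varepsilon^2(n-1))$. So the hypothesis already forces $d\ge n/(1+\varepsilon^2(n-1))$, which for $n-1\ge\varepsilon^{-2}$ exceeds $1/(2\varepsilon^2)$.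

The constants will be chosen in the order $C_0$, then $C_1$ (Section 7), then $C_*$ (Section 8).

## 5. Where a greedily built switcher gets stuck

Let $F\notin\mathcal B+\langle E\rangle$. A natural plan is this. Find some short even cycle $\mathcal K$ with $|F\cap\mathcal K|$ odd. Expanders have diameter $O(\log n)$, so connect $v_2$ to $v_{2'}$, then $v_3$ to $v_{3'}$, and so on, by short paths avoiding everything used so far. Finally, delete the switcher except for $v_1$ and $v_{\kappa+1}$, and find a Hamilton path from $v_{\kappa+1}$ to $v_1$ in the rest.

If every degree were at least $2|M|$, each vertex would keep at least half of its neighbors after the deletion. But the switcher consists of a cycle whose length we can bound only by $O(\log n)$, with equally many rungs up to a factor, each of length $O(\log n)$. Our bound for $|M|$ is of order $\log^2n$, and $d$ is a constant. The plan can therefore stop at a single vertex $u\notin M$ all of whose $d$ neighbors lie in $M$: such a vertex is isolated in $G-M$, and no Hamilton path exists. Similarly, a vertex $v_i$ still waiting for its rung may find all its other neighbors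 already occupied.

Three things have to be supplied.

* A rule for adding paths that never starves any vertex. This is extendability, in Section 6.
* Hamilton *paths with prescribed ends* in expanders, whereas Theorem H only gives cycles. This is Section 7.
* A cycle $\mathcal K$ with which the rule can start. A cycle containing many neighbors of one vertex would be useless, so $\mathcal K$ must be chosen with care. This is Section 8.

## 6. Extendable subgraphs

The argument of this section is of Friedman–Pippenger type.

**Setting (∗).** $D\ge3$ is an integer, $C\ge8D+40$, $G$ is a $C$-expander on $n>2C$ vertices, and $m=\lceil n/2C\rceil$.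

Since $n/2C>1$, we have $2\le m\le\frac n{2C}+1\le\frac nC$. Moreover:

* (J) there is an edge between any two disjoint sets of size $\ge m$;
* (X) $|N(U)|\ge\frac C4|U|$ whenever $|U|\le2m$.

Property (J) is (b). For (X), if $|U|<n/2C$ use (a). Otherwise $\frac n{2C}\le|U|\le\frac{2n}C$, the set $V\setminus(U\cup N(U))$ has size less than $\frac n{2C}$ by (b), and so $|N(U)|>n-\frac{2n}C-\frac n{2C}\ge\frac n2\ge\frac C4|U|$. Finally,
$$(2D+10)\,m\le\frac{2D+10}{8D+40}\,n=\frac n4.\tag{2}$$

**Definition.** For a subgraph $S\subseteq G$ and $U\subseteq V(G)$ put
$$\varphi_S(U)=|N'(U)\setminus V(S)|-(D-1)|U|+\sum_{u\in U\cap V(S)}(d_S(u)-1).$$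
$S$ is *extendable* if $\varphi_S(U)\ge0$ for all $U$ with $|U|\le2m$.

For a single vertex this is easy to read. If $u\notin V(S)$, then $\varphi_S(\{u\})\ge0$ says that $u$ has at least $D-1$ neighbors outside $S$. If $u\in V(S)$, it says that the number of neighbors of $u$ outside $S$ plus the number of $S$-edges at $u$ is at least $D$: each vertex of $S$ has a budget of $D$ edges, and the unused part of the budget is still available outside $S$. So an extendable $S$ starves no vertex, and the condition on larger sets $U$ is what makes this property inductive.

**Lemma 6.** Assume (∗).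

1. If every vertex of $G$ has at most 10 neighbors in $V(S)$, then $S$ is extendable.
2. If $S$ is extendable, $|V(S)|\le n-(2D+2)m$, $v\in V(S)$ and $d_S(v)\le D-1$, then there is $y\in N(v)\setminus V(S)$ such that $S+vy$ is extendable.
3. If $S$ is extendable and $y$ has degree 1 in $S$, then $S-y$ is extendable. If $S$ is extendable and $uw\in E(G)$ with $u,w\in V(S)$, then $S+uw$ is extendable.
4. (Linking) Let $k=\lceil\log_2m\rceil$. If $S$ is extendable, $|V(S)|\le n-(2D+10)m$, and $a\ne b$ are vertices of $S$ with $d_S(a),d_S(b)\le D-2$, then there is an $a$–$b$ path $P$ in $G$ of length exactly $2k+1$, with interior disjoint from $V(S)$, such that $S+P$ is extendable.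

**Proof of 1.** Let $|U|\le2m$. At most $10|U|$ vertices of $N(U)$ lie in $V(S)$, so (X) gives $|N'(U)\setminus V(S)|\ge(\frac C4-10)|U|$. Each summand in the last sum is at least $-1$. Hence $\varphi_S(U)\ge(\frac C4-10)|U|-(D-1)|U|-|U|=(\frac C4-10-D)|U|\ge0$.

**Proof of 2, first step: large sets have room to spare.** Let $m\le|U|\le2m$ and take $U_0\subseteq U$ with $|U_0|=m$. No edge joins $U_0$ to the vertices outside $U_0\cup N'(U_0)$, so by (J) there are at most $m-1$ such vertices, and $|N'(U)|\ge|N'(U_0)|\ge n-m-(m-1)=n-2m+1$. Hence
$$\varphi_S(U)\ge n-2m+1-|V(S)|-2m(D-1)-2m\ge(2D+2)m-2m+1-2Dm=1>0 .$$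
Call $U$ *critical* if $|U|\le2m$ and $\varphi_S(U)=0$. We have shown that every critical set has size less than $m$. The empty set is critical.

**Second step: critical sets are closed under union.** We have $N'(A\cup B)=N'(A)\cup N'(B)$ and $N'(A\cap B)\subseteq N'(A)\cap N'(B)$, and the other terms of $\varphi_S$ are sums over the elements of the set. So
$$\varphi_S(A\cup B)+\varphi_S(A\cap B)\le\varphi_S(A)+\varphi_S(B).$$
If $A,B$ are critical, then $|A\cup B|<2m$, so both terms on the left are $\ge0$ by extendability, while the right side is $0$. Thus $A\cup B$ is critical, and by the first step again of size less than $m$.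

**Third step: what a failure looks like.** Let $y\in N(v)\setminus V(S)$. Passing from $S$ to $S+vy$ removes $y$ from the counted neighbors and raises the degree of $v$ by one. The new vertex $y$ contributes $1-1=0$. Hence
$$\varphi_{S+vy}(U)=\varphi_S(U)-[y\in N'(U)]+[v\in U].$$
If $S+vy$ is not extendable, some $U_y$ with $|U_y|\le2m$ has $\varphi_{S+vy}(U_y)<0\le\varphi_S(U_y)$. This is possible only if $\varphi_S(U_y)=0$, $y\in N'(U_y)$ and $v\notin U_y$.

**Fourth step: not every $y$ can fail.** Suppose that every $y\in N(v)\setminus V(S)$ fails (possibly there is no such $y$), and let $U^*$ be the union of all the sets $U_y$ (empty if there is no $y$). Then $U^*$ is critical, $|U^*|<m$, $v\notin U^*$, and $N(v)\setminus V(S)\subseteq N'(U^*)$. Adding $v$ to $U^*$ brings no new neighbor outside $S$, so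
$$\varphi_S(U^*\cup\{v\})=0-(D-1)+(d_S(v)-1)\le-1,\qquad |U^*\cup\{v\}|\le m,$$
which contradicts extendability of $S$.

**Proof of 3.** Let $v$ be the $S$-neighbor of $y$. The term of $y$ in $\varphi_S$ was $1-1=0$, so $\varphi_{S-y}(U)=\varphi_S(U)+[y\in N'(U)]-[v\in U]$. This is at least $\varphi_S(U)$, because $v\in U$ implies $y\in N'(U)$. Adding an edge inside $V(S)$ changes no vertex set and does not decrease any degree, so $\varphi$ does not decrease.

**Proof of 4.** The idea is to grow two trees until (J) must join their leaves, and then to erase what is not needed. Using part 2, grow from $a$ a complete binary tree of depth $k$ on new vertices, then another one from $b$. Since $2^k<2m$, fewer than $4\cdot2^k<8m$ vertices are added in total, so before each addition the current subgraph has at most $n-(2D+10)m+8m=n-(2D+2)m$ vertices. The degree condition also holds: $a$ and $b$ start with degree at most $D-2$ and receive two children, and a new vertex has degree $1$ before its first child and $2\le D-1$ before its second.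

The two bottom levels are disjoint and have $2^k\ge m$ vertices each, so by (J) there is an edge $uw$ between them. Add it, by part 3. The tree path from $a$ to $u$, the edge $uw$ and the tree path from $w$ to $b$ form an $a$–$b$ path $P$ of length $k+1+k$. A new vertex not on $P$ has only children not on $P$. So we can delete all new vertices not on $P$ from the bottom up, each having degree 1 when it is deleted. By part 3 the result $S+P$ is extendable. $\square$

Since $m\le n/C\le n/2$, we also have
$$k\le\log_2m+1=\log_2(2m)\le\log_2n.\tag{3}$$

## 7. From Hamilton cycles to Hamilton paths with prescribed ends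

We want Hamilton paths between two given vertices $x,y$, knowing Theorem H. The first thing to try is to add a new vertex $w$ joined to $x$ and $y$ only. A Hamilton cycle of the larger graph contains $xwy$ and leaves a Hamilton $x$–$y$ path. But the larger graph is not a $C_0$-expander once it has more than $2C_0$ vertices: condition (a) for $\{w\}$ asks for $C_0\ge4$ neighbors, and $w$ has two.

The way out is to give $x$ exactly $C_0$ permitted exits $z_1,\dots,z_{C_0}$, enough for (a), and to make sure that *whichever* exit the Hamilton cycle uses, we can continue from it to $y$. For this we set aside a path $Q$ starting at $y$ which can be rerouted, on the same vertex set, so as to end next to any chosen $z_i$.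

**Lemma 7.** There is an integer $C_1\ge C_0$ such that in every $C_1$-expander any two distinct vertices $x,y$ are joined by a Hamilton path.

**Proof.** Let $D=2C_0+3$ and $t=C_0$. Let $C_1\ge8D+40$ be an integer so large that $10C_0(\log_2n+1)^2\le n/4$ for all $n>2C_1$. Let $G$ be a $C_1$-expander on $n$ vertices. If $n\le2C_1$, then $G$ is complete and the claim is trivial. So assume $n>2C_1$; then (∗) holds with $C=C_1$.

**Step 1: legs.** We build paths from a hub to the exits of $x$. Let $q\ne x,y$ be any vertex, and start with $S$ having vertex set $\{x,y,q\}$ and no edges. Every vertex has at most 3 neighbors in it, so it is extendable by Lemma 6(1). By Lemma 6(2) add new vertices: $z_1,\dots,z_t$ attached to $x$; for each $i$ a vertex $q_i$ attached to $z_i$; and $c_1,\dots,c_t$ attached to $q$. By Lemma 6(4) link each $c_i$ to $q_i$ by a path of length $2k+1$. With $s=k+1$ this gives *legs*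
$$L_i:\ q=e^i_0,\ e^i_1=c_i,\ \dots,\ e^i_{2s}=q_i ,$$
which are disjoint except at $q$.

**Step 2: the path $Q$.** We thread all legs onto a single path starting at $y$. Take the ordered pairs $(e^i_{2h-1},e^i_{2h})$ with $1\le i\le t$, $1\le h\le s$, and list them in blocks $h=s,s-1,\dots,1$: all pairs of block $s$ first, block $1$ last, in arbitrary order inside a block. Call the list $(a_1,b_1),\dots,(a_N,b_N)$, where $N=st$. By Lemma 6(4) link successively $y$ to $a_1$, $b_1$ to $a_2$, …, $b_{N-1}$ to $a_N$, and $b_N$ to $q$. Since each $a_jb_j$ is a leg edge, we obtain a path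
$$Q:\ y\cdots a_1b_1\cdots a_2b_2\cdots\cdots a_Nb_N\cdots q,\qquad V(Q)=V(S)\setminus\{x,z_1,\dots,z_t\},$$
where $S$ now denotes the final subgraph.

**Step 3: the conditions of Lemma 6 hold throughout.** In Step 1, vertices are attached to $x$ and $q$ when these have degree at most $t-1\le D-1$, and to $z_i$ when it has degree 1. The vertices $c_i,q_i$ have degree $1\le D-2$ before they are linked. In Step 2, every leg vertex other than $q$ is an end of exactly one of the $N+1$ links, $q$ and $y$ are ends of one each, and the degrees before linking are $2$ for leg vertices other than $q$ (the vertex $q_i$ is adjacent to $z_i$ and to its predecessor on the leg), $t$ for $q$ and $0$ for $y$. All are at most $\max(2,t)\le D-2$. As for sizes,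
$$|V(S)|\le3+t+2st+2k(st+1)=1+t+2s+2s^2t\le10ts^2\le10C_0(\log_2n+1)^2\le\frac n4,$$
where we used $k=s-1$ and, from (3), $s\le\log_2n+1$. By (2), $n-(2D+10)m\ge\frac34n$. So the size conditions hold at every moment, and the final $S$ is extendable.

**Step 4: rerouting.** *For each $i$, $G[V(Q)]$ has a Hamilton path from $y$ to $q_i$.* Look first at a leg with $s=2$, writing $e_j=e^i_j$. By the block order $Q$ has the form $y\cdots e_3e_4\cdots e_1e_2\cdots e_0$. Replace $e_1e_2$ by $e_0e_1$ to get $y\cdots e_3e_4\cdots e_1e_0\cdots e_2$, then replace $e_3e_4$ by $e_2e_3$ to get $y\cdots e_3e_2\cdots e_0e_1\cdots e_4$. The end has moved along the leg from $e_0$ to $e_2$ to $e_4$.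

In general put $Q_0=Q$, with end $e_0=q$. We construct, for $h=1,\dots,s$, a path $Q_h$ with vertex set $V(Q)$ from $y$ to $e_{2h}$ which agrees with $Q$ from $y$ up to $e_{2h-1}$. Suppose $Q_{h-1}$ is given. If $h\ge2$, it agrees with $Q$ from $y$ up to $e_{2h-3}$, and on $Q$ the pair $e_{2h-1}e_{2h}$ precedes $e_{2h-3}$, because block $h$ comes before block $h-1$. If $h=1$, then $Q_0=Q$. In both cases $Q_{h-1}$ has the form
$$y\cdots e_{2h-1}e_{2h}\cdots e_{2h-2},$$
and it agrees with $Q$ up to $e_{2h}$. Delete the edge $e_{2h-1}e_{2h}$ and add the leg edge $e_{2h-2}e_{2h-1}$. The result is the path that runs from $y$ to $e_{2h-1}$ as before, jumps to $e_{2h-2}$, and traverses the remaining part backwards to $e_{2h}$. This is $Q_h$. Finally $Q_s$ ends in $e_{2s}=q_i$.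

**Step 5: the rest of the graph is a $C_0$-expander.** Let $\Gamma$ be $G[V\setminus V(Q)]$ with all edges at $x$ deleted except $xz_1,\dots,xz_t$, and let $n'=|V(\Gamma)|\ge\frac34n$. Note that $V(\Gamma)=(V\setminus V(S))\cup\{x,z_1,\dots,z_t\}$, that $\Gamma-x$ is an induced subgraph of $G$, and that $m\le\frac n{C_1}\le\frac{4n'}{3C_1}\le\frac{n'}4$.

(a) Let $U\subseteq V(\Gamma)$ with $0<|U|<n'/2C_0$, and put $U'=U\setminus\{x\}$.

* If $U'=\emptyset$, then $U=\{x\}$ and $|N_\Gamma(U)|=t=C_0$.
* If $1\le|U'|\le2m$: the vertices of $U'\cap V(S)$ are among the $z_i$, whose $S$-degree is 2. Extendability gives $|N'(U')\setminus V(S)|\ge(D-1)|U'|-|U'|=(D-2)|U'|$. These vertices lie in $\Gamma-x$, and the edges joining them to $U'$ are edges of $\Gamma$. At most $|U'|$ of them lie in $U$. So $|N_\Gamma(U)|\ge(D-3)|U'|=2C_0|U'|\ge C_0|U|$, since $|U|\le|U'|+1\le2|U'|$.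
* If $|U'|>2m$: by (J), fewer than $m$ vertices of $\Gamma-x$ outside $U'$ have no neighbor in $U'$. So
$$|N_\Gamma(U)|\ge n'-1-|U'|-(m-1)\ge n'-|U|-m\ge n'-\frac{n'}{2C_0}-\frac{n'}4\ge\frac{n'}2\ge C_0|U|.$$

(b) Let $X,Y\subseteq V(\Gamma)$ be disjoint, of size at least $\frac{n'}{2C_0}\ge\frac{3n}{8C_0}$. Since $C_1\ge8D+40\ge16C_0$, we have $m+1\le2m\le\frac{2n}{C_1}\le\frac n{8C_0}$. So after removing $x$ both sets still have size at least $m$, and (J) gives an edge between them in $\Gamma-x$.

**Step 6: conclusion.** $\Gamma$ is a $C_0$-expander, so it has a Hamilton cycle $Z$. At $x$ it uses an edge $xz_i$ for some $i$. The Hamilton path of $G[V(Q)]$ from $y$ to $q_i$ given by Step 4, the edge $q_iz_i$, and the path $Z-xz_i$ from $z_i$ to $x$ together form a Hamilton path of $G$ from $y$ to $x$. $\square$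

## 8. Shortest closed walks, and an even cycle that meets $F$ oddly

From now on let $D=C_1+6$, and fix $C_*\ge8D+40$ so large that $24(\log_2n+1)^2\le n/4$ for all $n>2C_*$. (This $D$ is not the one of Section 7.) Let $G$ be a $C_*$-expander on $n>2C_*$ vertices, so that (∗) holds with $C=C_*$, and let $F\subseteq E(G)$ with $F\notin\mathcal B+\langle E\rangle$. Write $L=\log_2n$.

We need an even cycle meeting $F$ oddly, so we record both parities.

**Definition.** The *label* of a walk $W$ of length $\ell$ is
$$l(W)=(\#\{F\text{-edges of }W\text{, with multiplicity}\},\ \ell)\in\mathbb Z_2^2 .$$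

Labels add under concatenation and do not change under reversal. For example, a triangle with exactly one edge in $F$ has label $(1,1)$, and an edge traversed back and forth has label $(0,0)$. We are looking for cycles with label $(1,0)$. Closed walks are easier to find than cycles, so we begin with them.

**Lemma 8.** $G$ has a closed walk with label $(1,0)$, and a shortest one has even length $\ell$ with $4\le\ell\le8L+6$.

**Proof.** **Step 1: the diameter is at most $2L+1$.** By (a), balls in $G$ at least double with each increase of the radius by one, as long as they have size less than $n/2C_*$. So every ball of radius $j=\lceil\log_2(n/2C_*)\rceil\le L$ has size at least $n/2C_*$. By (b), the radius-$j$ balls around any two vertices intersect or are joined by an edge. So $G$ is connected, with diameter $r\le2j+1\le2L+1$.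

**Step 2: fundamental closed walks.** Let $T$ be a breadth-first search tree with root $\rho$. For a non-tree edge $e=ab$ let $W_e$ be the closed walk that goes from $\rho$ to $a$ in $T$, along $e$, and from $b$ back to $\rho$ in $T$. Its length is at most $2r+1$. Mod 2 its edge set is the fundamental cycle $Z_e$ of $e$, so $l(W_e)=(|F\cap Z_e|,|Z_e|)$ mod 2, and the $Z_e$ span $\mathcal C(G)$.

If all labels $l(W_e)$ were in $\{(0,0),(0,1)\}$, then $F\in\mathcal C^\perp=\mathcal B$. If all were in $\{(0,0),(1,1)\}$, then $|F\cap Z_e|\equiv|E\cap Z_e|$ for all $e$, and $F+E\in\mathcal B$. Neither holds. So either some $W_e$ has label $(1,0)$, or both labels $(0,1)$ and $(1,1)$ occur; in the latter case the concatenation at $\rho$ of two such walks has label $(1,0)$. In all cases there is a closed walk with label $(1,0)$ of length at most $2(2r+1)\le8L+6$.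

**Step 3: the lower bound.** The length of a walk with label $(1,0)$ is even. Closed walks of length $0$ and $2$ have label $(0,0)$. So $\ell\ge4$. $\square$

A shortest closed walk with label $(1,0)$ need not be a cycle: it may consist of two odd cycles traversed one after the other. Both cases must be treated, and in both, minimality provides the sparsity that Lemma 6(1) needs: no vertex has many neighbors on what we found.

**Lemma 9.** There are an extendable subgraph $S_1$ of $G$ with maximum degree at most 4 and $|V(S_1)|\le12L+6$, and an even cycle $\mathcal K\subseteq S_1$ such that $|F\cap\mathcal K|$ is odd.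

**Proof.** Let $W$ be a shortest closed walk with label $(1,0)$, of length $\ell$.

**Case A: $W$ is a cycle.** *Every vertex $u$ of $G$ has at most 6 neighbors on $W$.* Color $W$ alternately with two colors; this is possible since $\ell$ is even. Let $a\ne b$ be neighbors of $u$ on $W$ of the same color, and let $A,A'$ be the two arcs of $W$ between them, both of even length. The closed walks $A\cup bua$ and $A'\cup bua$ have even lengths $|A|+2$ and $|A'|+2$, and their labels sum to $l(W)=(1,0)$, as the path $bua$ counts twice. So one of them has label $(1,0)$, hence length at least $\ell=|A|+|A'|$. Then the *other* arc has length at most 2, that is, exactly 2. So all neighbors of $u$ of a given color other than a fixed one are at distance exactly 2 from it on $W$. There are at most two of these, so at most 3 neighbors per color. It does not matter whether $u\in W$.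

By Lemma 6(1), $S_1=W$ is extendable. Put $\mathcal K=W$. Here $|V(S_1)|=\ell\le8L+6$ and all degrees in $S_1$ are 2.

**Case B: $W$ is not a cycle.** Then $W$ repeats a vertex (a closed walk of length at least 3 without repeated vertices is a cycle), so it splits into two shorter closed walks with labels summing to $(1,0)$. By minimality neither label is $(1,0)$, hence neither is $(0,0)$, so the labels are $(0,1)$ and $(1,1)$. Let $O_1$ be a shortest closed walk with label $(0,1)$, and $O_2$ a shortest one with label $(1,1)$. Then
$$|O_1|+|O_2|\le\ell .$$
Both lengths are odd and at least 3, so $|O_j|\le\ell-3$ for $j=1,2$.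

**Step B1: $O_j$ is a cycle.** Otherwise it repeats a vertex and splits into an odd and an even shorter closed walk. The even one has length less than $\ell$, so its label is not $(1,0)$; being even, it has label $(0,0)$. Then the odd one has the label of $O_j$ and is shorter, a contradiction.

**Step B2: every vertex $u$ has at most 5 neighbors on $O_j$.** Let $a\ne b$ be neighbors of $u$ on $O_j$ with arcs $A,A'$ between them. As $|A|+|A'|=|O_j|$ is odd, exactly one of the closed walks $A\cup bua$, $A'\cup bua$ is even. It has length at most $(|O_j|-1)+2=|O_j|+1<\ell$, so its label is $(0,0)$. The labels of the two walks sum to $l(O_j)$, so the odd one has the label of $O_j$, and hence length at least $|O_j|$. If it is $A\cup bua$, this says $|A|+2\ge|A|+|A'|$, so $|A'|\le2$; symmetrically in the other case. So all neighbors of $u$ on $O_j$ are within $O_j$-distance 2 of a fixed one, and there are at most 5.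

**Step B3: $|V(O_1)\cap V(O_2)|\le1$.** Suppose $x\ne x'$ are common vertices, with arcs $A,A'$ of $O_1$ and $B,B'$ of $O_2$ between them. The closed walks $A\cup B$ and $A'\cup B'$ have positive lengths with sum $|O_1|+|O_2|\le\ell$, so both are shorter than $\ell$, and their labels sum to $l(O_1)+l(O_2)=(1,0)$. Neither has label $(1,0)$, so neither has label $(0,0)$, and both are odd. The same argument applied to $A\cup B'$ and $A'\cup B$ shows that $A\cup B'$ is odd. So $|A|+|B|$ and $|A|+|B'|$ are both odd, hence $|B|+|B'|=|O_2|$ is even, a contradiction.

**Step B4: combine the two odd cycles.** Let $S_0=O_1\cup O_2$. By Step B2 every vertex has at most 10 neighbors in it, so it is extendable by Lemma 6(1). We now use at most two links. The subgraphs involved have at most $\ell+4k\le(8L+6)+4L=12L+6\le24(L+1)^2\le n/4$ vertices, by (3). By (2) this is at most $n-(2D+10)m$, so the size condition of Lemma 6(4) holds.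

* If $O_1\cap O_2=\emptyset$, pick distinct $a,a'\in O_1$ and distinct $b,b'\in O_2$. Link $a$ to $b$ by $P$, and then $a'$ to $b'$ by $P'$. Consider the four cycles consisting of $P$, $P'$, an arc of $O_1$ between $a$ and $a'$, and an arc of $O_2$ between $b$ and $b'$.
* If $V(O_1)\cap V(O_2)=\{w\}$, pick $a\in O_1-w$ and $b\in O_2-w$, and link $a$ to $b$ by $P$. Consider the four cycles consisting of $P$, an arc of $O_1$ from $a$ to $w$, and an arc of $O_2$ from $w$ to $b$.

The ends of the links have degree $2\le D-2$ beforehand. Changing the arc of $O_1$ adds $l(O_1)=(0,1)$ to the label of the cycle, and changing the arc of $O_2$ adds $l(O_2)=(1,1)$. These two labels generate $\mathbb Z_2^2$, so the four cycles have four different labels, and one of them has label $(1,0)$. Call it $\mathcal K$; it is an even cycle with $|F\cap\mathcal K|$ odd. Let $S_1$ be $S_0$ plus the linking paths. It is extendable, has at most $12L+6$ vertices, and its maximum degree is at most 4 (degree 4 occurs only at $w$, and the ends of links have degree 3). $\square$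

## 9. Adding the rungs and completing to Hamilton cycles

**Lemma 10.** Let $G$ be a $C_*$-expander on $n>2C_*$ vertices and $F\subseteq E(G)$ with $F\notin\mathcal B+\langle E\rangle$. Then $G$ has Hamilton cycles $H,H'$ with $|F\cap H|\not\equiv|F\cap H'|\pmod2$.

**Proof.** Take $S_1$ and $\mathcal K=v_1v_2\cdots v_{2\kappa}$ from Lemma 9. Since $\mathcal K$ is an even cycle, $\kappa\ge2$.

**Step 1: rungs.** For $i=2,\dots,\kappa$, successively link $v_i$ to $v_{i'}$ by a path $P_i$ of length $2k+1$, using Lemma 6(4). Each vertex of $\mathcal K$ is an end of at most one rung, so before its link it has degree at most $4\le D-2$. For the size condition, $2\kappa\le|V(S_1)|\le12L+6$, so at every moment the number of vertices is at most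
$$|V(S_1)|+(\kappa-1)2k\le12L+6+(6L+2)\cdot2L=12L^2+16L+6\le24(L+1)^2\le\frac n4\le n-(2D+10)m ,$$
by (3) and (2). The resulting subgraph $S_2$ is extendable, has maximum degree at most 5, and has at most $n/4$ vertices. It contains a switcher with cycle $\mathcal K$ and rungs $P_2,\dots,P_\kappa$; let $M=V(\mathcal K)\cup\bigcup_iV(P_i)$.

**Step 2: what remains is a $C_1$-expander.** Let $\Gamma=G-(M\setminus\{v_1,v_{\kappa+1}\})$ and $n'=|V(\Gamma)|\ge\frac34n$. This is an induced subgraph of $G$, and $V\setminus V(S_2)\subseteq V(\Gamma)$. Note $m\le\frac n{C_*}\le\frac{4n'}{3C_*}\le\frac{n'}4$.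

(a) Let $U\subseteq V(\Gamma)$ with $0<|U|<n'/2C_1$.

* If $|U|\le2m$, extendability of $S_2$ and the bound 5 on its degrees give $|N'(U)\setminus V(S_2)|\ge(D-1)|U|-4|U|$. These vertices lie in $\Gamma$, and at most $|U|$ of them lie in $U$. So $|N_\Gamma(U)|\ge(D-6)|U|=C_1|U|$.
* If $|U|>2m$, then by (J) fewer than $m$ vertices of $\Gamma$ outside $U$ have no neighbor in $U$. So $|N_\Gamma(U)|\ge n'-|U|-m\ge n'-\frac{n'}{2C_1}-\frac{n'}4\ge\frac{n'}2\ge C_1|U|$.

(b) Since $C_*\ge8C_1$, we have $m\le\frac n{C_*}\le\frac n{8C_1}\le\frac{n'}{6C_1}\le\frac{n'}{2C_1}$. So disjoint subsets of $V(\Gamma)$ of size at least $n'/2C_1$ are joined by an edge, by (J).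

**Step 3: completion.** By Lemma 7, $\Gamma$ has a Hamilton path $Y$ from $v_{\kappa+1}$ to $v_1$. By Lemma 1, $G$ has Hamilton cycles $H,H'$ with $H+H'=\mathcal K$. Hence $|F\cap H|+|F\cap H'|\equiv|F\cap\mathcal K|\equiv1\pmod2$. $\square$

## 10. Proofs of Theorems A and B

**Proof of Theorem A.** Let $G$ be a $C_*$-expander on $n$ vertices. If $n\le2C_*$, then $G=K_n$, and Proposition 3 gives the description of $\mathcal C_n(G)$ in (i) and (ii). If $n>2C_*$, note that $C_*\ge C_1\ge C_0\ge4$. By Lemma 4, $G$ is a $C_0$-expander, so it has a Hamilton cycle. Lemma 10 supplies the remaining hypothesis of Proposition 2, and Proposition 2 gives the description.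

It remains to check that for even $n$ the codimension is exactly 1. The map $Z\mapsto|Z|\bmod2$ is a linear functional on $\mathcal C(G)$, and its kernel has codimension 1 as soon as $G$ has an odd cycle. Suppose it has none. Then $G$ is bipartite, and some color class is an independent set of size $s\ge n/2$, with $s\ge2$ because $n\ge3$. It splits into two parts of size at least $\lfloor s/2\rfloor\ge s/4\ge n/8\ge n/2C_*$ with no edge between them, which contradicts (b). $\square$

**Proof of Theorem B.** If $n$ is odd and $d\ge1$, then $n\ge3$; for even $n$ we assume $n\ge4$. Since $C_*\ge2$ and $\lambda\le\varepsilon d=d/(4C_*)$, Lemma 5 shows that $G$ is a $C_*$-expander. Apply Theorem A. $\square$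

In particular the answer to the problem is positive with $\varepsilon=1/(4C_*)$ and, for example, $d_0=2$: every $(n,d,\lambda)$-graph with $n$ odd, $d\ge d_0$ even and $\lambda\le\varepsilon d$ satisfies $\mathcal C_n(G)=\mathcal C(G)$. The condition $d\ge\frac{C\log n}{\log(d/\lambda)}$ in result 2 can be dropped entirely. A $C_*$-expander is connected (by Step 1 of Lemma 8, or because it is complete), so the dimensions in Theorem A are
$$\dim\mathcal C_n(G)=|E|-n+1\quad(n\text{ odd}),\qquad\dim\mathcal C_n(G)=|E|-n\quad(n\text{ even}).$$
No claim is made about the optimal value of $\varepsilon$.
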